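# Mass escaping to infinity: strong continuity at zero of convolution semigroups from homomorphisms of weighted $L^1$ algebras

## 1. Fractional powers of $\delta_0-\delta_1$

Write $\mathbb R^+=[0,\infty)$ and let $\delta_x$ be the point mass at $x$. We compute convolution powers of $\delta_0-\delta_1$.

Start with the square root. Since $\delta_j*\delta_k=\delta_{j+k}$, convolving measures on $\{0,1,2,\dots\}$ amounts to multiplying power series, with $\delta_k$ in the place of $w^k$. From
$$(1-w)^{1/2}=1-\tfrac12w-\tfrac18w^2-\tfrac1{16}w^3-\cdots$$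
we read off $\tau^{1/2}=\delta_0-\frac12\delta_1-\frac18\delta_2-\frac1{16}\delta_3-\cdots$. In $\tau^{1/2}*\tau^{1/2}$ the coefficient of $\delta_1$ is $-1$, that of $\delta_2$ is $-\frac14+\frac14=0$, and that of $\delta_3$ is $-\frac18+2\cdot\frac12\cdot\frac18=0$, as it should be.

For $0<t\le1$ and $|w|<1$ the binomial series gives
$$1-(1-w)^t=\sum_{k\ge1}c_k(t)w^k,\qquad c_1(t)=t,\quad c_k(t)=\frac{t(1-t)(2-t)\cdots(k-1-t)}{k!}\ge0 .\tag{1}$$
Put $\tau^t=\delta_0-\sum_{k\ge1}c_k(t)\delta_k$. How much mass do the $c_k(t)$ carry? I claim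
$$1-\sum_{k=1}^nc_k(t)=\prod_{j=1}^n\Big(1-\frac tj\Big).\tag{2}$$
For $n=0$ both sides are $1$. Passing from $n$ to $n+1$ lowers the right side by $\frac t{n+1}\prod_{j\le n}(1-\frac tj)=c_{n+1}(t)$, and it lowers the left side by the same amount. Two consequences pull in opposite directions.

For fixed $t\in(0,1]$, let $n\to\infty$. Since $\sum1/j=\infty$, the product tends to $0$, so
$$\sum_{k\ge1}c_k(t)=1\qquad(0<t\le1).\tag{3}$$
Hence $\tau^t$ has total variation $2$ and total mass $0$.

For fixed $n$, let $t\to0^+$. The product tends to $1$: almost all of the mass of $\sum_kc_k(t)\delta_k$ lies beyond $n$. So if $h$ is continuous on $\mathbb R^+$ and vanishes at infinity, then $\int h\,d\tau^t\to h(0)$. In the weak sense, $\tau^t\to\delta_0$.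

Now convolve with $g\in L^1(\mathbb R^+)$. Total mass is multiplicative, so $\int\tau^t*g=0$, and therefore
$$\|\tau^t*g-g\|_1\ge\Big|\int_0^\infty(\tau^t*g-g)\,dx\Big|=\Big|\int_0^\infty g\,dx\Big|\qquad(0<t\le1).$$
The semigroup $\tau^t$ (note $\tau^s*\tau^t=\tau^{s+t}$ if $s+t\le1$, by multiplying power series) converges weakly to $\delta_0$, yet $\tau^t*g\not\to g$ whenever $\int g\ne0$. A mass close to $-1$ has escaped to infinity, where weak convergence does not see it.

In the theory of convolution algebras, the semigroups that matter are those that come from homomorphisms between $L^1$ algebras. Can one of *those* lose mass in this way? This is the subject of the talk.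

## 2. Weights, algebras, and the semigroup of a homomorphism

**Definition (algebra weight).** A positive Borel function $\omega$ on $\mathbb R^+$ is an *algebra weight* if $\omega$ and $1/\omega$ are bounded on compact sets, $\omega$ is right continuous, and $\omega(s+t)\le\omega(s)\omega(t)$ for all $s,t\ge0$.

Examples are $e^{cx}$ with $c\in\mathbb R$; $(1+x)^\alpha$ with $\alpha>0$, since $1+s+t\le(1+s)(1+t)$; $e^{x^\alpha}$ with $0<\alpha<1$, since $x^\alpha$ is subadditive; and $e^{-x^2}$, since $(s+t)^2\ge s^2+t^2$. Always $\omega(0)\ge1$, because $\omega(0)\le\omega(0)^2$.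

**Definition (the spaces).** $L^1(\omega)$ is the space of measurable $f$ on $\mathbb R^+$ with $\|f\|_\omega=\int_0^\infty|f|\,\omega\,dt<\infty$. $M(\omega)$ is the space of locally finite Borel measures $\mu$ on $\mathbb R^+$ with $\|\mu\|_\omega=\int\omega\,d|\mu|<\infty$. $C_0(1/\omega)$ is the space of continuous $h$ with $h/\omega$ vanishing at infinity, with norm $\sup|h|/\omega$.

Both $L^1(\omega)$ and $M(\omega)$ are Banach algebras under convolution (submultiplicativity of $\omega$ gives $\|\mu*\rho\|_\omega\le\|\mu\|_\omega\|\rho\|_\omega$), and $L^1(\omega)$ is a closed ideal in $M(\omega)$. Note $\|\delta_t\|_\omega=\omega(t)$. The space $M(\omega)$ is identified with the dual of $C_0(1/\omega)$ via $\langle h,\mu\rangle=\int h\,d\mu$; this is the duality meant by "wk$^*$". For instance, $\delta_s\to\delta_t$ wk$^*$ as $s\to t$, because $h(s)\to h(t)$. For $\omega\equiv1$ we write $L^1(\mathbb R^+)$ and $M(\mathbb R^+)$.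

**Definition (strong convergence).** A net $\mu_\beta$ converges to $\mu$ *strongly in* $M(\omega)$ if $\mu_\beta*f\to\mu*f$ in norm for every $f\in L^1(\omega)$.

*Example.* $\delta_t\to\delta_0$ strongly as $t\to0^+$, that is, $\delta_t*f\to f$ in $L^1(\omega)$. For $f\in C_c((0,\infty))$ this is uniform continuity of $f$ and boundedness of $\omega$ on compact sets. Such $f$ are dense in $L^1(\omega)$, and $\|\delta_t\|_\omega=\omega(t)$ is bounded for $t\in[0,1]$. It follows that $e_n^\circ=n1_{[0,1/n]}$ satisfies $e_n^\circ*f\to f$ in $L^1(\omega)$.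

Let $\omega_1,\omega_2$ be algebra weights and let $\Phi:L^1(\omega_1)\to L^1(\omega_2)$ be a non-zero continuous homomorphism. We use two known facts. First, $\Phi$ has a unique extension to a continuous homomorphism $\widetilde\Phi:M(\omega_1)\to M(\omega_2)$. Second (Grabiner), $\widetilde\Phi$ is automatically wk$^*$ continuous. Put
$$\nu^t=\widetilde\Phi(\delta_t)\quad(t\ge0),\qquad\text{so}\qquad \nu^s*\nu^t=\nu^{s+t},\qquad\|\nu^t\|_{\omega_2}\le\|\widetilde\Phi\|\,\omega_1(t),\tag{4}$$
and $\nu^t\to\nu^0$ wk$^*$ as $t\to0^+$. Is $(\nu^t)$ always *strongly* continuous at $0$, i.e. does $\nu^t*g\to\nu^0*g$ in $L^1(\omega_2)$ for all $g\in L^1(\omega_2)$? The problem comes from Thomas Vils Pedersen, "A class of weighted convolution Fréchet algebras", arXiv:0909.2749 (2009). The answer is no.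

**Theorem A.** *There is a non-zero continuous homomorphism $\Phi:L^1(\mathbb R^+)\to L^1(\mathbb R^+)$ (so $\omega_1=\omega_2\equiv1$) for which $(\nu^t)$ is not strongly continuous at $0$.*

How bad must $\Phi$ be, and which weights allow this? Write $\omega=\omega_2$ and
$$\Omega(y)=\limsup_{x\to\infty}\frac{\omega(x+y)}{\omega(x)},\qquad\text{so that }\Omega\le\omega .$$
For $\omega=e^{cx}$ we get $\Omega(y)=e^{cy}$; for $(1+x)^\alpha$ we get $\Omega\equiv1$; for $e^{-x^2}$ we get $\Omega(0)=1$ and $\Omega(y)=0$ for $y>0$. The function $\Omega$ records what convolution by a mass at $y$ costs for functions living far out, which is where the trouble in Section 1 arose. We write $u\asymp v$ if $u/v$ lies between two positive constants on $\mathbb R^+$.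

**Theorem B (sharp constant 2).** *Let $N(t)$ be the norm of $g\mapsto\nu^t*g$ on $L^1(\omega_2)$. If $\liminf_{t\to0+}N(t)<2$, then $(\nu^t)$ is strongly continuous at $0$. In particular this holds if $\|\Phi\|\,\omega_1(0)<2$. The constant $2$ is sharp in both statements.*

**Theorem C (reduction).** *$(\nu^t)$ is strongly continuous at $0$ if and only if $\int_0^\infty\Omega\,|\nu^t*g-g|\,dx\to0$ as $t\to0+$ for all $g\in L^1(\omega_2)$. In particular, if $\Omega(y)/\omega_2(y)\to0$ as $y\to\infty$, then every $\Phi$ into $L^1(\omega_2)$ has strongly continuous $(\nu^t)$.*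

**Theorem D (spectral characterization).** *Let $c\in\mathbb R$, $b,C>0$, and let $\omega_2(y)\ge b\,e^{cy}$ and $\Omega(y)\le Ce^{cy}$ for all $y\ge0$ (e.g. $\omega_2\asymp e^{cx}$). Then $(\nu^t)$ is strongly continuous at $0$ if and only if $\int e^{(c+iy)x}\,d\nu^1(x)\ne0$ for all $y\in\mathbb R$.*

A weight $\omega_1$ is *radical* if $\lim_{t\to\infty}\omega_1(t)^{1/t}=0$ and *non-radical* if this limit is positive. For example, $e^{-x^2}$ is radical; $(1+x)^\alpha$ is not, since its limit is $1$. The limit exists and equals $\inf_{t>0}\omega_1(t)^{1/t}$, because $\log\omega_1$ is subadditive and bounded on compact sets.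

**Theorem E (dichotomy).** *If $\omega_2\asymp e^{cx}$, then for every non-radical $\omega_1$ there is a non-zero $\Phi:L^1(\omega_1)\to L^1(\omega_2)$ for which strong continuity fails; for radical $\omega_1$ there is no non-zero $\Phi$. If $\kappa(y)=\lim_{x\to\infty}\omega_2(x+y)/\omega_2(x)$ exists for all $y>0$, then either $\kappa\equiv0$ on $(0,\infty)$ or $\kappa(y)=e^{cy}$ for some $c\in\mathbb R$. Strong continuity holds for all $\Phi$ if $\kappa\equiv0$, or if $\kappa=e^{cy}$ and $e^{-cx}\omega_2(x)\to\infty$. It fails for some $\Phi$ if $\kappa=e^{cy}$ and $e^{-cx}\omega_2(x)$ is bounded.*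

These theorems do not settle which of the remaining weights $\omega_2$ admit a counterexample; examples are radical weights with $\Omega/\omega_2\not\to0$, or weights with $e^{-cx}\omega_2$ unbounded but not tending to $\infty$.

## 3. Two easy homomorphisms, and the ideal generated by the range

For $\mu\in M(\mathbb R^+)$ write $\hat\mu(z)=\int e^{-zx}\,d\mu(x)$, $\operatorname{Re}z\ge0$. We use freely that $\widehat{\mu*\rho}=\hat\mu\hat\rho$ and that $\mu$ is determined by $\hat\mu$ on $\operatorname{Re}z>0$. The following lemma identifies $\nu^t$ in examples.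

**Lemma 1.** *Let $a$ map $\{\operatorname{Re}z>0\}$ into itself, and let $\Phi:L^1(\mathbb R^+)\to L^1(\mathbb R^+)$ be a continuous linear map with $\widehat{\Phi(f)}(z)=\hat f(a(z))$ for $\operatorname{Re}z>0$. Then $\Phi$ is a non-zero homomorphism. If $t\ge0$ and $\mu\in M(\mathbb R^+)$ has $\hat\mu(z)=e^{-ta(z)}$ for $\operatorname{Re}z>0$, then $\nu^t=\mu$.*

*Proof.* We have $\widehat{\Phi(f*g)}(z)=\hat f(a(z))\hat g(a(z))=\widehat{\Phi(f)}(z)\,\widehat{\Phi(g)}(z)$, so $\Phi(f*g)=\Phi(f)*\Phi(g)$ by uniqueness. For $f_0(x)=e^{-x}$, $\widehat{\Phi(f_0)}(z)=1/(1+a(z))$ never vanishes, so $\Phi\ne0$. Finally $\nu^t*\Phi(f_0)=\widetilde\Phi(\delta_t*f_0)=\Phi(\delta_t*f_0)$ has transform $e^{-ta(z)}\hat f_0(a(z))=\hat\mu(z)\widehat{\Phi(f_0)}(z)$. Divide by the zero-free function $\widehat{\Phi(f_0)}$: $\hat\nu^t=\hat\mu$, so $\nu^t=\mu$. $\square$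

*The identity.* $a(z)=z$ and $\nu^t=\delta_t$, which is strongly continuous.

*The gamma semigroup.* Let $p_t(x)=x^{t-1}e^{-x}/\Gamma(t)$ for $t>0$. Then $p_t\ge0$, $\int p_t=1$, $\hat p_t(z)=(1+z)^{-t}$. Put $\Phi(f)(x)=\int_0^\infty f(t)p_t(x)\,dt$. By Tonelli $\|\Phi(f)\|_1\le\|f\|_1$, and $\widehat{\Phi(f)}(z)=\hat f(\operatorname{Log}(1+z))$, where $\operatorname{Re}\operatorname{Log}(1+z)=\log|1+z|>0$. Lemma 1 gives $\nu^t=p_t$ for $t>0$ and $\nu^0=\delta_0$. Since $\int xp_t(x)\,dx=t$, Markov's inequality gives $\int_\varepsilon^\infty p_t\le t/\varepsilon$, and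
$$\|p_t*g-g\|_1\le\int_0^\infty\|\delta_x*g-g\|_1\,p_t(x)\,dx\le\sup_{0\le x\le\varepsilon}\|\delta_x*g-g\|_1+2\|g\|_1\frac t\varepsilon .$$
Let $t\to0^+$, then $\varepsilon\to0$: strong continuity again. Here no mass escapes.

Now the natural general attempt. For $f\in L^1(\omega_1)$ and $g\in L^1(\omega_2)$,
$$\nu^t*\Phi(f)*g=\Phi(\delta_t*f)*g\ \longrightarrow\ \Phi(f)*g\qquad(t\to0^+),$$
because $\delta_t*f\to f$ in $L^1(\omega_1)$. As $\|\nu^t\|$ is bounded near $0$, convergence holds on the whole closed ideal $J$ generated by the range of $\Phi$. If $J=L^1(\omega_2)$, we are done. The attempt stops exactly when $J$ is a proper ideal. In $L^1(\mathbb R^+)$ there is an obvious danger, the proper closed ideal $\{g:\int g=0\}$. If it contains the range of $\Phi$, the argument says nothing about $g$ with $\int g\ne0$.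

This tells us where to look for a counterexample. For $\omega_2\equiv1$ let $m(t)=\int d\nu^t$. Then $m(s+t)=m(s)m(t)$, so if $m(t_0)=0$ for a single $t_0>0$, then $m(t_0/n)=0$ for all $n$; and then $\|\nu^{t_0/n}*g-g\|_1\ge|\int g|$, as in Section 1. So we want $\hat\nu^t(z)=e^{-ta(z)}$ with $\operatorname{Re}a(z)\to\infty$ as $z\to0$. The semigroup of Section 1 does this: $\hat\tau^t(z)=(1-e^{-z})^t$ behaves like $z^t$ near $0$.

We cannot take $\nu^t=\tau^t$, for two reasons. By (4), with $\omega_1\equiv1$, $\|\nu^t\|$ must be bounded, but extending $\tau^t$ to all $t$ gives $\|\tau^n\|=\|(\delta_0-\delta_1)^{*n}\|=2^n$. We can damp this by a factor $2^{-t}$. Even so, the natural formula $\int_0^\infty f(t)2^{-t}\tau^t\,dt$ gives a measure with an atom of size $\int f(t)2^{-t}\,dt$ at $0$, and not a function. Since the $\delta_0$ in $\tau^t$ is at fault, we shift it: with $\delta_t*\tau^t$ in place of $\tau^t$, the term $\delta_0$ contributes $\int f(t)2^{-t}\delta_t\,dt$, which is the function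 $2^{-x}f(x)$. Neither factor affects the vanishing of the total mass. Finally, to have functions in place of the $\delta_k$, we replace $\delta_1$ by the density $e^{-x}$.

## 4. An endomorphism of $L^1(\mathbb R^+)$ whose semigroup has mass zero

Throughout this section $\omega_1=\omega_2\equiv1$. We prove Theorem A.

**Step 1: the measures $\sigma^t$.** This step builds the continuous version of $\tau^t$. Let $e_k(x)=x^{k-1}e^{-x}/(k-1)!$, so that $e_k\ge0$, $\int e_k=1$, $\hat e_k(z)=(1+z)^{-k}$. For $0<t\le1$ put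
$$h_t=\sum_{k\ge1}c_k(t)e_k,\qquad\sigma^t=\delta_0-h_t .$$
By (1) and (3), $h_t\ge0$ and $\int h_t=1$. Hence $\|\sigma^t\|=1+1=2$ and
$$\int d\sigma^t=0\qquad(0<t\le1).\tag{5}$$
For $\operatorname{Re}z>0$ we have $|1/(1+z)|<1$, so (1) with $w=1/(1+z)$ gives
$$\hat\sigma^t(z)=\Big(1-\frac1{1+z}\Big)^t=\Big(\frac z{1+z}\Big)^t .\tag{6}$$
The power is principal: $1/(1+z)$ lies in the disc $|w-\frac12|<\frac12$, hence so does $\frac z{1+z}=1-\frac1{1+z}$, and in that disc $\operatorname{Re}w>0$ and $|w|<1$.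

For $t>1$ put $\sigma^t=(\sigma^{t/n})^{*n}$ with $n=\lceil t\rceil$. Then (6) holds for all $t>0$, and uniqueness of transforms gives $\sigma^s*\sigma^t=\sigma^{s+t}$ for all $s,t>0$. Expanding the power and using that $L^1(\mathbb R^+)$ is an ideal, $\sigma^t=\delta_0-h_t$ with $h_t\in L^1(\mathbb R^+)$. An atom and a function are mutually singular, so
$$1+\|h_t\|_1=\|\sigma^t\|\le2^{\lceil t\rceil}\le2^{t+1}\qquad(t>0).\tag{7}$$

**Step 2: $t\mapsto h_t$ is norm continuous on $(0,\infty)$.** We need this to integrate. On $(0,1]$ each $c_k$ is continuous (a polynomial), $c_k\ge0$, and $\sum_kc_k(t)=1$ for every $t$. By Scheffé's lemma $\sum_k|c_k(t)-c_k(s)|\to0$ as $t\to s$ in $(0,1]$, and $\|h_t-h_s\|_1$ is at most this sum. On $(0,n]$ we have $\sigma^t=(\sigma^{t/n})^{*n}$ by the semigroup law, and convolution is jointly norm continuous on $M(\mathbb R^+)$. So $t\mapsto\sigma^t$, hence $t\mapsto h_t=\delta_0-\sigma^t$, is norm continuous on $(0,n]$, for every $n$.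

**Step 3: the semigroup.** Damp and shift, as planned:
$$\nu^t=2^{-t}\,\delta_t*\sigma^t\quad(t>0),\qquad\nu^0=\delta_0 .$$
(These are candidates; Step 5 identifies them with $\widetilde\Phi(\delta_t)$.) By (7), $\|\nu^t\|\le2$. With
$$a(z)=z+\log2-\operatorname{Log}\frac z{1+z}$$
we get $\hat\nu^t(z)=e^{-ta(z)}$ for $\operatorname{Re}z>0$, and $\operatorname{Re}a(z)>\log2>0$, because $\operatorname{Re}z>0$ and $|z/(1+z)|<1$.

**Step 4: the homomorphism.** For $f\in L^1(\mathbb R^+)$ let
$$\Phi(f)=2^{-(\cdot)}f-\int_0^\infty f(t)\,2^{-t}\,(\delta_t*h_t)\,dt .\tag{8}$$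
We check that this makes sense and is continuous. The map $t\mapsto\delta_t*h_t$ is norm continuous on $(0,\infty)$, since
$$\|\delta_t*h_t-\delta_s*h_s\|_1\le\|h_t-h_s\|_1+\|\delta_t*h_s-\delta_s*h_s\|_1$$
and translations are strongly continuous. So the integrand in (8) is strongly measurable with norm at most $|f(t)|2^{-t}\|h_t\|_1$. By (7),
$$\|\Phi(f)\|_1\le\int_0^\infty|f(t)|\,2^{-t}\,(1+\|h_t\|_1)\,dt\le2\|f\|_1 .$$
Thus the Bochner integral exists in $L^1(\mathbb R^+)$ and $\|\Phi\|\le2$. Evaluating the transform at $z$ is a continuous functional, so it passes under the integral: for $\operatorname{Re}z>0$,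
$$\widehat{\Phi(f)}(z)=\int_0^\infty f(t)\,2^{-t}e^{-tz}\big(1-\hat h_t(z)\big)\,dt=\int_0^\infty f(t)\,e^{-ta(z)}\,dt=\hat f(a(z)).$$

**Step 5: conclusion.** By Lemma 1, $\Phi$ is a non-zero continuous homomorphism, and $\widetilde\Phi(\delta_t)=\nu^t$ for all $t\ge0$. By (5), $\int d\nu^t=2^{-t}\int d\sigma^t=0$ for $0<t\le1$. So $\int\nu^t*g=0$ for every $g\in L^1(\mathbb R^+)$, and
$$\|\nu^t*g-\nu^0*g\|_1\ge\Big|\int_0^\infty g\,dx\Big|\qquad(0<t\le1).$$
If $\int g\ne0$, then $\nu^t*g\not\to\nu^0*g$. This proves Theorem A. $\blacksquare$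

There is no conflict with wk$^*$ continuity: $\hat\nu^t(z)=e^{-ta(z)}\to1$ for each $z$ with $\operatorname{Re}z>0$. Mass close to $-1$ escapes to infinity as $t\to0^+$. Also, $\int\Phi(f)\,dx=\int f(t)2^{-t}\big(\int d\sigma^t\big)\,dt=0$ for every $f$ (for $t>1$ the mass of $\sigma^t$ is a power of zero), so the range of $\Phi$ lies in the ideal $\{\int g=0\}$, as Section 3 suggested.

**Remark.** The densities $e_k$ are a convenience. With $\delta_k$ instead, let $c_k(t)$ be the polynomial in (1) for all $t>0$, so that $\delta_0-\sum_kc_k(t)\delta_k$ is $(\tau^{t/n})^{*n}$ with $n=\lceil t\rceil$ and $1+\sum_k|c_k(t)|\le2^{\lceil t\rceil}\le2^{t+1}$. The map $f\mapsto2^{-(\cdot)}f-\sum_k\delta_k*(2^{-(\cdot)}c_kf)$ has norm at most $2$ on $L^1(\mathbb R^+)$ and satisfies the hypothesis of Lemma 1 with $a(z)=z+\log2-\operatorname{Log}(1-e^{-z})$; here $|1-e^{-z}|<2$, so $\operatorname{Re}a(z)>0$. Its semigroup is $2^{-t}\delta_t*(\delta_0-\sum_kc_k(t)\delta_k)$, which again has mass $0$ for $0<t\le1$.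

## 5. What holds for every $\Phi$: no loss on bounded intervals, continuity at positive times

From now on $\omega_1,\omega_2$ and $\Phi\ne0$ are arbitrary, $\omega=\omega_2$, $\|\cdot\|=\|\cdot\|_\omega$. We write $\nu^tg$ for $\nu^t*g$ and
$$j_t=\delta_0-\nu^t .$$
Strong continuity will mean $j_tg\to0$, once we know that $\nu^0=\delta_0$.

**Lemma 2.** *$\nu^0=\delta_0$, $\|\nu^t\|$ is bounded for $t$ in compact sets, and $t\mapsto\nu^t$ is wk$^*$ continuous on $[0,\infty)$.*

*Proof.* We have $(\nu^0-\delta_0)*\Phi(f)=\Phi(\delta_0*f)-\Phi(f)=0$ for all $f$. By Titchmarsh's convolution theorem, the convolution of two non-zero locally finite measures on $\mathbb R^+$ is non-zero. Choosing $f$ with $\Phi(f)\ne0$, we get $\nu^0=\delta_0$. Boundedness is (4), as $\omega_1$ is bounded on compact sets. Finally, $t\mapsto\delta_t$ is wk$^*$ continuous in $M(\omega_1)$, and $\widetilde\Phi$ is wk$^*$ continuous. $\square$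

The next lemma says that everything is fine on bounded intervals, so trouble can only come from infinity.

**Lemma 3.** *For $g\in L^1(\omega)$ and $X<\infty$, the map $t\mapsto1_{[0,X]}\nu^tg\in L^1(\omega)$ is norm continuous on $[0,\infty)$. In particular $\|1_{[0,X]}j_tg\|\to0$ as $t\to0+$.*

*Proof.* Since $\|1_{[0,X]}\nu^t(g-g')\|\le\|\nu^t\|\|g-g'\|$ and $\|\nu^t\|$ is locally bounded, limits in $g$ are uniform for $t$ in compact sets. So by density we may take $g\in C_c((0,\infty))$, extended by $0$ to $\mathbb R$. For each $x\ge0$ the function $y\mapsto g(x-y)$ on $\mathbb R^+$ is continuous with compact support, hence in $C_0(1/\omega)$, and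
$$(\nu^tg)(x)=\int g(x-y)\,d\nu^t(y)$$
is continuous in $t$ by Lemma 2. For $x\in[0,X]$ it is bounded by $\|g\|_\infty|\nu^t|([0,X])\le\|g\|_\infty\|\nu^t\|\sup_{[0,X]}(1/\omega)$, uniformly for $t$ in compact sets. Since $\omega$ is bounded on $[0,X]$, dominated convergence gives $\|1_{[0,X]}(\nu^{t_n}g-\nu^tg)\|\to0$ whenever $t_n\to t$. The last claim is the case $t=0$, as $\nu^0=\delta_0$. $\square$

**Lemma 4.** *For $s>0$ and $g\in L^1(\omega)$: $\nu^{s+t}g\to\nu^sg$ in norm as $t\to0+$.*

*Proof.* The plan is to use the semigroup law to replace a value by an average. Let $u(t)=\nu^tg$. By Lemma 3, $u=\lim_{X\to\infty}1_{[0,X]}u$ is a pointwise norm limit of continuous functions (along integers $X$), so $u$ is strongly measurable. It is also locally bounded, hence locally Bochner integrable. Let $c=s/2$ and $K=\sup_{0\le r\le s}\|\nu^r\|$. For every $r\in(0,c)$,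
$$u(s+t)-u(s)=\nu^r\big(u(s+t-r)-u(s-r)\big).$$
Take norms and average over $r\in(0,c)$:
$$\|u(s+t)-u(s)\|\le\frac Kc\int_0^c\|u(s+t-r)-u(s-r)\|\,dr .$$
For $0<t<1$ only values of $u$ on $[s/2,s+1]$ occur, so we may replace $u$ by $1_{[0,s+1]}u\in L^1(\mathbb R;L^1(\omega))$. Translation is continuous in this Bochner space, so the right side tends to $0$. $\square$

**Lemma 5.** *The set $I=\{g\in L^1(\omega):\nu^tg\to g\text{ as }t\to0+\}$ is a closed ideal of $L^1(\omega)$, and $\nu^sL^1(\omega)\subset I$ for every $s>0$. Strong continuity at $0$ means $I=L^1(\omega)$.*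

*Proof.* $I$ is closed because $\|\nu^t\|$ is bounded near $0$. It is an ideal because $\nu^t(g*f)=(\nu^tg)*f$. By Lemma 4, $\nu^t(\nu^sg)=\nu^{s+t}g\to\nu^sg$. The last sentence uses $\nu^0=\delta_0$. $\square$

The last lemma is the engine of Theorems B and C. It says that multiplying the error $j_tg$ by $j_s$ changes almost nothing: the error reproduces itself.

**Lemma 6.** *For fixed $s>0$ and $g\in L^1(\omega)$, $\|j_sj_tg-j_tg\|\to0$ as $t\to0+$.*

*Proof.* $j_sj_tg-j_tg=-\nu^sj_tg=\nu^{s+t}g-\nu^sg\to0$ by Lemma 4. $\square$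

## 6. Operator norms below 2

Where does the number 2 come from? By Lemma 3, $\nu^th$ must agree with $h$ on $[0,X]$ up to a small error, so it already has norm about $\|h\|$ there. If the operator norm is $N(t)$, only $(N(t)-1)\|h\|$ is left for the part that escapes. If $N(t)<2$, the escaping part is strictly smaller than $h$, and Lemma 6 lets us apply this to $h=j_sg$, itself an error.

*Proof of Theorem B.* Let $t_i\to0+$ with $N(t_i)\to\lambda<2$.

**Step 1: escaping mass is at most $(\lambda-1)\|h\|$.** We claim that for $h\in L^1(\omega)$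
$$\limsup_i\|j_{t_i}h\|\le(\lambda-1)\|h\| .\tag{9}$$
Given $\varepsilon>0$, choose $X$ with $\|1_{(X,\infty)}h\|<\varepsilon$. On $[0,X]$ Lemma 3 applies, so
$$\|j_{t_i}h\|\le o(1)+\|1_{(X,\infty)}\nu^{t_i}h\|+\varepsilon=o(1)+\|\nu^{t_i}h\|-\|1_{[0,X]}\nu^{t_i}h\|+\varepsilon .$$
Lemma 3 again gives $\|1_{[0,X]}\nu^{t_i}h\|\ge\|1_{[0,X]}h\|-o(1)\ge\|h\|-\varepsilon-o(1)$. Hence
$$\|j_{t_i}h\|\le(N(t_i)-1)\|h\|+2\varepsilon+o(1).$$
Let $i\to\infty$, then $\varepsilon\to0$.

**Step 2: the error reproduces and shrinks.** Fix $g\in L^1(\omega)$ and let $\ell=\limsup_i\|j_{t_i}g\|$, which is finite by Lemma 2. For fixed $s>0$, Lemma 6 and (9) with $h=j_sg$ give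
$$\ell=\limsup_i\|j_{t_i}(j_sg)\|\le(\lambda-1)\|j_sg\| .$$
Put $s=t_m$ and let $m\to\infty$ along the upper limit: $\ell\le(\lambda-1)\ell$. (Note $\lambda\ge1$, by (9) with $h\ne0$.) Since $\lambda-1<1$, $\ell=0$.

**Step 3: from the sequence to all $t$.** So $\nu^{t_i}g\to g$. Each $\nu^{t_i}g$ lies in $I$ and $I$ is closed (Lemma 5), so $g\in I$. As $g$ was arbitrary, $I=L^1(\omega)$.

**Step 4: the condition $\|\Phi\|\,\omega_1(0)<2$.** It suffices to show
$$N(t)\le\|\Phi\|\,\omega_1(t)\qquad(t\ge0),\tag{10}$$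
because $\omega_1(t)\to\omega_1(0)$ as $t\to0+$ by right continuity. The point is that $\|\Phi\|$ is the norm of $\Phi$ on $L^1(\omega_1)$, so we must approximate $\delta_t$ by functions. With $e_n^\circ=n1_{[0,1/n]}$ we have $\delta_t*e_n^\circ\to\delta_t$ wk$^*$ in $M(\omega_1)$, since $n\int_t^{t+1/n}h\to h(t)$ for continuous $h$. So $\Phi(\delta_t*e_n^\circ)\to\nu^t$ wk$^*$ in $M(\omega_2)$. Let $g\in C_c((0,\infty))$. Testing against $y\mapsto g(x-y)$, as in Lemma 3, we get $\Phi(\delta_t*e_n^\circ)*g\to\nu^tg$ pointwise. By Fatou's lemma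
$$\|\nu^tg\|\le\liminf_n\|\Phi(\delta_t*e_n^\circ)*g\|\le\liminf_n\|\Phi\|\,\|\delta_t*e_n^\circ\|_{\omega_1}\|g\|=\|\Phi\|\,\omega_1(t)\,\|g\|,$$
since $\|\delta_t*e_n^\circ\|_{\omega_1}=n\int_t^{t+1/n}\omega_1\to\omega_1(t)$ by right continuity. As $C_c((0,\infty))$ is dense in $L^1(\omega)$, (10) follows.

**Step 5: sharpness.** In Section 4, $N(t)\le\|\nu^t\|=2^{1-t}$ for $0<t\le1$, $\|\Phi\|\le2$ and $\omega_1(0)=1$, yet strong continuity fails. By what we have just proved, $\liminf_{t\to0+}N(t)\ge2$ and $\|\Phi\|\,\omega_1(0)\ge2$ there, so both equal $2$. Thus $2$ cannot be replaced by a larger constant, nor $<2$ by $\le2$, in either statement. $\blacksquare$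

## 7. Measuring the error with $\Omega$ instead of $\omega$

The error $j_tg_1$ lives far out. Convolving it with $k$ costs, at distance $y$, the factor $\omega(x+y)/\omega(x)$ with $x$ large, hence about $\Omega(y)$. With $k=j_sg_2$, which Lemma 6 supplies free of charge, we obtain Theorem C.

*Proof of Theorem C.* First, $\Omega$ is Borel: for fixed $y$ the function $x\mapsto\omega(x+y)/\omega(x)$ is right continuous, so $\sup_{x\ge n}$ may be taken over rational $x\ge n$, and for fixed $x$ the quotient is Borel in $y$.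

**Step 1: necessity.** Since $\Omega\le\omega$, $\int\Omega|\nu^tg-g|\le\|\nu^tg-g\|$.

**Step 2: a product estimate.** Put $L(g)=\limsup_{t\to0+}\|j_tg\|<\infty$. We claim that for $g_1,g_2\in L^1(\omega)$ and $s>0$
$$L(g_1*g_2)\le L(g_1)\int_0^\infty\Omega\,|j_sg_2|\,dy .\tag{11}$$
By Lemma 6, $j_t(g_1*g_2)=j_sj_t(g_1*g_2)+o(1)=(j_tg_1)*k+o(1)$ as $t\to0+$, where $k=j_sg_2\in L^1(\omega)$. Put
$$\psi(x)=\int_0^\infty\frac{\omega(x+y)}{\omega(x)}\,|k(y)|\,dy\le\|k\| ,$$
where the bound is submultiplicativity. By Tonelli,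
$$\|(j_tg_1)*k\|\le\iint|j_tg_1(x)|\,|k(y)|\,\omega(x+y)\,dy\,dx=\int|j_tg_1|\,\omega\,\psi\,dx .$$
Split the last integral at $X$:
$$\|(j_tg_1)*k\|\le\|k\|\,\|1_{[0,X]}j_tg_1\|+\sup_{x\ge X}\psi(x)\,\|j_tg_1\| .$$
Let $t\to0+$. The first term vanishes by Lemma 3, so $L(g_1*g_2)\le\sup_{x\ge X}\psi(x)\,L(g_1)$. Let $X\to\infty$: the supremum becomes $\limsup_{x\to\infty}\psi(x)$. Choose $x_n\to\infty$ with $\psi(x_n)$ tending to this upper limit. The integrands $\frac{\omega(x_n+y)}{\omega(x_n)}|k(y)|$ are dominated by $\omega|k|\in L^1$, so the reverse Fatou lemma gives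
$$\limsup_{x\to\infty}\psi(x)\le\int\limsup_n\frac{\omega(x_n+y)}{\omega(x_n)}\,|k(y)|\,dy\le\int\Omega|k| .$$
This is (11).

**Step 3: sufficiency.** Suppose $\int\Omega|j_sg_2|\to0$ as $s\to0+$ for every $g_2$. The left side of (11) does not depend on $s$, so $L(g_1*g_2)=0$, i.e. $g_1*g_2\in I$ for all $g_1,g_2$. Such products are dense in $L^1(\omega)$, since $e_n^\circ*g\to g$. As $I$ is closed, $I=L^1(\omega)$.

**Step 4: the case $\Omega/\omega\to0$.** We verify the criterion. With $K=\sup_{0\le s\le1}\|\nu^s\|$ and $0<s\le1$,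
$$\int\Omega|j_sg|\le\|1_{[0,X]}j_sg\|+\sup_{y>X}\frac{\Omega(y)}{\omega(y)}\,(1+K)\|g\| .$$
Let $s\to0+$ (Lemma 3) and then $X\to\infty$. $\blacksquare$

*Examples.* Call $\omega$ regulated at $a>0$ if $\omega(x+a)/\omega(x)\to0$ as $x\to\infty$, i.e. $\Omega(a)=0$; for instance $e^{-x^2}$ is regulated at every $a>0$. Writing
$$\frac{\omega(x+y+y')}{\omega(x)}=\frac{\omega(x+y+y')}{\omega(x+y)}\cdot\frac{\omega(x+y)}{\omega(x)}$$
shows $\Omega(y+y')\le\Omega(y)\Omega(y')$. So $\Omega(y)\le\Omega(a)\Omega(y-a)=0$ for $y\ge a$, and Theorem C gives strong continuity for every $\Phi$ into $L^1(\omega)$. The same holds for $(1+x)^\alpha$ with $\alpha>0$ and $e^{x^\alpha}$ with $0<\alpha<1$: here $\Omega\equiv1$ and $\omega\to\infty$. (For the second, $(x+y)^\alpha-x^\alpha\to0$ as $x\to\infty$.) The counterexample of Section 4 has $\omega\equiv\Omega\equiv1$, which Theorem C leaves to the next section.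

## 8. Zeros of the transform on the line $\operatorname{Re}=c$

When $\Omega$ is bounded by an exponential, Theorem C reduces the question to an unweighted $L^1$ norm up to an exponential factor. There Wiener's Tauberian theorem is available: a closed ideal of $L^1(\mathbb R)$ whose Fourier transforms have no common zero is all of $L^1(\mathbb R)$.

*Proof of Theorem D.* The example in the statement is covered: if $be^{cx}\le\omega\le Be^{cx}$, then $\Omega(y)\le(B/b)e^{cy}$. Let $\gamma_y(\mu)=\int e^{(c+iy)x}\,d\mu(x)$. Since $\omega\ge be^{cx}$, $|\gamma_y(\mu)|\le b^{-1}\|\mu\|$, so $\gamma_y$ is a continuous multiplicative functional on $M(\omega)$.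

**Step 1: necessity.** This is the mass argument of Section 3. If $\gamma_y(\nu^1)=0$, then $\gamma_y(\nu^{1/n})^n=\gamma_y(\nu^1)=0$, so $\gamma_y(\nu^{1/n}g)=0$ for all $n$ and $g$. Take $g=1_{[0,\delta]}$ with $\delta$ so small that $\gamma_y(g)\ne0$. Then $\|\nu^{1/n}g-g\|\ge b\,|\gamma_y(g)|>0$ for all $n$, and strong continuity fails.

**Step 2: passing to the whole line.** Now let $\gamma_y(\nu^1)\ne0$ for all $y\in\mathbb R$. Let $Y=L^1(\mathbb R,e^{cx}dx)$. Multiplication by $e^{cx}$ is an isometric isomorphism of $Y$ onto the convolution algebra $L^1(\mathbb R)$, and it turns $\gamma_y(G)=\int e^{(c+iy)x}G(x)\,dx$ into a value of the Fourier transform. Since $\int e^{cx}\,d|\nu^t|\le b^{-1}\|\nu^t\|$, the $\nu^t$ act on $Y$ by convolution, with norms bounded for $0\le t\le1$. Let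
$$I_Y=\{G\in Y:\nu^tG\to G\text{ in }Y\text{ as }t\to0+\}.$$
As in Lemma 5, $I_Y$ is a closed ideal of $Y$; it is also translation invariant, because $\nu^t$ commutes with translations and each translation is bounded on $Y$.

**Step 3: $\nu^1Y\subset I_Y$.** We have $L^1(\omega)\subset Y$ continuously. For $g\in L^1(\omega)$, Lemma 4 gives $\nu^t\nu^1g=\nu^{1+t}g\to\nu^1g$ in $L^1(\omega)$, hence in $Y$. So $\nu^1g\in I_Y$, and by translation invariance $\nu^1(\delta_a*g)=\delta_a*\nu^1g\in I_Y$ for every $a\in\mathbb R$. The span of all translates $\delta_a*g$ contains every bounded function of compact support, so it is dense in $Y$. As $\nu^1$ is bounded on $Y$ and $I_Y$ is closed, $\nu^1G\in I_Y$ for all $G\in Y$.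

**Step 4: Wiener.** For each $y$ choose $G\in Y$ with $\gamma_y(G)\ne0$. Then $\nu^1G\in I_Y$ and $\gamma_y(\nu^1G)=\gamma_y(\nu^1)\gamma_y(G)\ne0$. So the Fourier transforms of the elements of $I_Y$ have no common zero, and $I_Y=Y$.

**Step 5: back to $\omega$.** For $g\in L^1(\omega)\subset Y$,
$$\int_0^\infty\Omega\,|\nu^tg-g|\,dx\le C\,\|\nu^tg-g\|_Y\to0 ,$$
and Theorem C gives strong continuity. $\blacksquare$

Both kinds of behavior have already appeared with $\omega\equiv1$, $c=0$. In Section 4, $\gamma_0(\nu^1)=\int d\nu^1=0$. For the gamma semigroup, $\gamma_y(p_1)=\int e^{iyx}e^{-x}dx=1/(1-iy)\ne0$.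

## 9. Weights comparable to $e^{cx}$, and weights with a limit ratio

*Proof of Theorem E.*

**Step 1: counterexamples when $\omega_2\asymp e^{cx}$ and $\omega_1$ is non-radical.** We transport Section 4 by exponential factors. Define $d\in\mathbb R$ by $e^d=\lim_{t\to\infty}\omega_1(t)^{1/t}=\inf_{t>0}\omega_1(t)^{1/t}$. Then $\omega_1(t)\ge e^{dt}$ for all $t\ge0$ (for $t=0$ because $\omega_1(0)\ge1$). Let $\Phi_0$ and $\nu_0^t$ be the homomorphism and semigroup of Section 4, and let $\Phi$ be the composite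
$$L^1(\omega_1)\xrightarrow{\ f\mapsto e^{d\cdot}f\ }L^1(\mathbb R^+)\xrightarrow{\ \Phi_0\ }L^1(\mathbb R^+)\xrightarrow{\ g\mapsto e^{-c\cdot}g\ }L^1(e^{cx})=L^1(\omega_2),$$
where the last equality is one of sets with equivalent norms. The outer maps are continuous, and they are homomorphisms because $e^{dx}=e^{d(x-y)}e^{dy}$, so multiplication by an exponential respects convolution. The functions $e^{d\cdot}f$ with $f\in L^1(\omega_1)$ include all bounded compactly supported functions, so they are dense in $L^1(\mathbb R^+)$; as $\Phi_0\ne0$ is continuous, $\Phi\ne0$.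

The outer maps extend to continuous homomorphisms of the measure algebras by the same formulas. So the composite of the three extensions is a continuous homomorphism $M(\omega_1)\to M(\omega_2)$ extending $\Phi$; by uniqueness it is $\widetilde\Phi$. Since $e^{d\cdot}\delta_t=e^{dt}\delta_t$,
$$\nu^t=e^{dt}\,e^{-c\cdot}\nu_0^t,\qquad\int e^{cx}\,d\nu^t(x)=e^{dt}\int d\nu_0^t=0\quad(0<t\le1).$$
By Theorem D (take $t=1$, $y=0$), strong continuity fails.

**Step 2: no non-zero $\Phi$ when $\omega_2\asymp e^{cx}$ and $\omega_1$ is radical.** Suppose $\Phi\ne0$, and let $\omega_2\ge be^{cx}$ with $b>0$. For $\operatorname{Re}z>-c$ put $\hat\nu^t(z)=\int e^{-zx}\,d\nu^t(x)$. As $|e^{-zx}|\le e^{cx}$ on $\mathbb R^+$, $|\hat\nu^{nt}(z)|\le b^{-1}\|\nu^{nt}\|\le C'\omega_1(nt)$ with $C'=b^{-1}\|\widetilde\Phi\|$. The transform is multiplicative, so for $t>0$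
$$|\hat\nu^t(z)|=|\hat\nu^{nt}(z)|^{1/n}\le\big(C'\omega_1(nt)\big)^{1/n}=C'^{1/n}\big(\omega_1(nt)^{1/(nt)}\big)^t\to0\qquad(n\to\infty).$$
Hence $\hat\nu^t(z)=0$ for all $t>0$. But $|e^{-zx}|/\omega_2(x)\le b^{-1}e^{-(\operatorname{Re}z+c)x}\to0$, so $e^{-zx}\in C_0(1/\omega_2)$, and $\nu^t\to\nu^0=\delta_0$ wk$^*$ gives $\hat\nu^t(z)\to1$ as $t\to0+$. This is a contradiction.

**Step 3: the form of $\kappa$.** Suppose $\kappa(y)=\lim_{x\to\infty}\omega_2(x+y)/\omega_2(x)$ exists for all $y>0$. It is finite, since $\kappa\le\omega_2$, and Borel, being a limit of Borel functions along $x=n$. Factoring the quotient as in Section 7, with limits in place of upper limits, gives $\kappa(y+y')=\kappa(y)\kappa(y')$.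

If $\kappa(y_0)=0$ for some $y_0>0$, then $\kappa(y_0/n)^n=\kappa(y_0)=0$, so $\kappa$ vanishes at the points $y_0/n$. If $y>y_0/n$, then $\kappa(y)=\kappa(y_0/n)\,\kappa(y-y_0/n)=0$. As $n$ is arbitrary, $\kappa\equiv0$ on $(0,\infty)$. Otherwise $\kappa>0$, and $\log\kappa$ is a measurable solution of Cauchy's functional equation on $(0,\infty)$, so $\kappa(y)=e^{cy}$ for some $c\in\mathbb R$.

**Step 4: the three cases.** We have $\Omega=\kappa$ on $(0,\infty)$. If $\kappa\equiv0$, then $\Omega/\omega_2=0$ on $(0,\infty)$. If $\kappa=e^{cy}$ and $e^{-cx}\omega_2(x)\to\infty$, then $\Omega(y)/\omega_2(y)=1/(e^{-cy}\omega_2(y))\to0$. In both cases Theorem C gives strong continuity for every $\Phi$ into $L^1(\omega_2)$.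

If $\kappa=e^{cy}$ and $e^{-cx}\omega_2(x)$ is bounded, then $\omega_2(y)\ge\kappa(y)=e^{cy}$ for $y>0$ and $\omega_2(0)\ge1$, so $\omega_2\asymp e^{cx}$. Step 1 then provides a $\Phi$, from $L^1(\omega_1)$ with any non-radical $\omega_1$, for which strong continuity fails. $\blacksquare$
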